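# Minimal length and zero excess in Coxeter groups: a counterexample of rank 4 and a criterion

Take an element $w$ of a Coxeter group that is a product $w=xy$ with $x^2=y^2=1$. Always $\ell(w)\le \ell(x)+\ell(y)$. Call the best possible defect $\ell(x)+\ell(y)-\ell(w)$ the excess of $w$. The question of this talk, taken from Hart and Rowley, "Zero Excess and Minimal Length in Finite Coxeter Groups" (arXiv:1405.2700), is this: does every conjugacy class of such elements contain one that is of minimal length in the class and also has excess zero?

The answer one would first guess is *yes*. Each property can be had separately, and both can be had together whenever the elements have finite order. We begin by testing the guess on groups where everything can be computed by hand. It passes there, but it is false in general: a Coxeter group with four generators already violates it.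

## 1. Excess in dihedral groups and in $S_4$

Let $W$ be a Coxeter group with Coxeter generating set $R$, that is, $W=\langle R\mid (rs)^{m_{rs}}=1,\ r,s\in R\rangle$ with $m_{rs}=m_{sr}\in\mathbb N\cup\{\infty\}$, $m_{rr}=1$, $m_{rs}\ge 2$ for $r\ne s$, and no relation when $m_{rs}=\infty$. Let $\ell$ be the length function with respect to $R$.

**Definition.** An element $w\in W$ is *strongly real* if $w=xy$ with $x,y\in W$ and $x^2=y^2=1$. Its *excess* is
$$e(w)=\min\{\ell(x)+\ell(y)-\ell(w)\mid w=xy,\ x^2=y^2=1\}\ \ge 0 .$$
A conjugacy class is strongly real if its elements are.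

Here $x$ or $y$ may be $1$, so every $w$ with $w^2=1$ has excess $0$. If $w=xy$ as above, then $xwx^{-1}=yx=w^{-1}$. So $x$ inverts $w$, and $y=xw$ is determined by $x$.

**Dihedral groups.** Let $R=\{r,s\}$, with $m_{rs}$ finite or infinite. An alternating word of odd length is its own reverse, so it squares to $1$ and has excess $0$. A nontrivial element of even length $2k$ has a reduced alternating word such as $r\cdot(sr\cdots s)$. This is $r$ times an element that squares to $1$, with lengths $1+(2k-1)$, so the excess is $0$. The guess holds, and in fact every element has excess $0$.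

**The class of 4-cycles in $S_4$.** Let $s_i=(i\ \,i{+}1)$, multiply permutations from right to left, and recall that $\ell$ counts inversions. A 4-cycle is not a product of fewer than three transpositions, so the minimal length in the class is at least $3$. The element $c=s_1s_2s_3=(1\,2\,3\,4)$ has length $3$. The permutations inverting $c$ form one coset of its centralizer $\langle c\rangle$, namely $(13),(24),(12)(34),(14)(23)$, of lengths $3,3,2,6$. With $y=xc$ the factorizations $c=xy$ are
$$(13)\cdot(12)(34),\qquad (12)(34)\cdot(24),\qquad (24)\cdot(14)(23),\qquad (14)(23)\cdot(13),$$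
with length sums $5,5,9,9$. So $e(c)=2$: a shortest element of its class can have positive excess. But $s_2\cdot s_1s_3=(1\,3\,4\,2)$ is a 4-cycle of length $3=1+2$, so it has excess $0$. The guess holds for this class, provided the right shortest element is chosen.

**A product of infinite order.** In $\langle s,t\rangle\times S_3$ with $m_{st}=\infty$ and $S_3=\langle r_1,r_2\rangle$, the class of $st\,r_1$ has minimal length $2+1=3$, and $st\,r_1=s\cdot(t r_1)$ with lengths $1+2$. The guess holds again.

We take the following as given.

* (K1) Every strongly real $w$ is conjugate to an element of excess zero.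
* (K2) If $W$ is finite, every conjugacy class $X$ contains an element of minimal length in $X$ and of excess $0$.
* (K3) For arbitrary $W$, the same holds for every strongly real class whose elements have finite order.

## 2. Descents, longest elements and roots

We recall the textbook facts used below. For $S\subseteq R$ let $W_S=\langle S\rangle$. Its length function with respect to $S$ is the restriction of $\ell$, and $W_S\cap W_{S'}=W_{S\cap S'}$. Call $s\in R$ a *right descent* of $v$ if $\ell(vs)<\ell(v)$, and put $W^S=\{v\mid \ell(vs)>\ell(v)\ \forall s\in S\}$.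

* (F1) If $v\in W^S$ and $c\in W_S$, then $\ell(vc)=\ell(v)+\ell(c)$.
* (F2) If all elements of $S$ are right descents of one element, then $W_S$ is finite.
* (F3) If $W_S$ is finite, it has a unique longest element $w_S$. Here $w_S^2=1$, $\ell(w_Sv)=\ell(vw_S)=\ell(w_S)-\ell(v)$ for $v\in W_S$, and $w_S$ maps each simple root of $S$ to the negative of a simple root of $S$.
* (F4) In the canonical representation, with basis the simple roots $\alpha_r$ ($r\in R$), every root is positive or negative, and $\ell(v)$ is the number of positive roots that $v$ makes negative. Let $\Phi$ be the root system and $\Phi_S=W_S\{\alpha_s\mid s\in S\}$ that of $W_S$. If $W_S$ is finite, then $|\Phi_S^+|=\ell(w_S)$ and $W_S$ is simply transitive on the positive systems of $\Phi_S$.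

**Example.** The group of type $B_3$ consists of the signed permutations of three coordinates. Its positive roots are $e_i$ and $e_i\pm e_j$ ($i<j$), nine in all. The longest element is $-1$, central and of length $9$. The unsigned permutations form a parabolic subgroup of type $A_2$, isomorphic to $S_3$, with longest element of length $3$. That longest element is *not* central in $S_3$, and the counterexample rests on this contrast.

## 3. Two copies of $B_3$ glued along $A_2$

Let $R=\{r_1,r_2,s,t\}$ with
$$m_{r_1r_2}=3,\quad m_{r_2s}=m_{r_2t}=4,\quad m_{r_1s}=m_{r_1t}=2,\quad m_{st}=\infty .$$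
Put $J=\{r_1,r_2,s\}$ and $K=\{r_1,r_2,t\}$, both of type $B_3$, and $I=J\cap K=\{r_1,r_2\}$, of type $A_2$. The element $z=w_Jw_K$ commutes with $W_I\cong S_3$, because $w_J$ and $w_K$ do.

**A proof attempt, and where it stops.** Consider $w=z\rho$ with $\rho$ a reflection in $W_I$. It looks like "$z$ times a problem in a finite group". So use (K2) in $W_I$: after conjugation, write $\rho=\alpha\beta$ with $\alpha^2=\beta^2=1$ and $\ell(\alpha)+\ell(\beta)=\ell(\rho)$ minimal, say $\rho=r_1$, $\alpha=1$, $\beta=r_1$. Then put $x=w_J\alpha$ and $y=w_K\beta$. These square to $1$ and $xy=w$. But by (F3),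
$$\ell(w_J\alpha)+\ell(w_K\beta)=18-\bigl(\ell(\alpha)+\ell(\beta)\bigr),$$
so the sum that the finite theorem minimizes should be maximized. The repair is to absorb $w_I$: take $x=w_Jw_I\alpha$ and $y=w_Kw_I\beta$, which cost $6+\ell(\alpha)$ and $6+\ell(\beta)$. If $w_I$ were central in $W_I$, these would square to $1$ with product $w$. In $S_3$ it is not: for $\beta=r_1$ we get $y^2=(w_Ir_1)^2\ne 1$, since $w_Ir_1$ has order $3$. This is the exact point of failure.

**What the honest factorizations give.** If $u\in W_I$ and $u^2=(u\rho)^2=1$, then $u$ commutes with $\rho$, so $u\in\{1,\rho\}$. The factorization $w=(w_Ju)(w_Ku\rho)$ has total length $18-\ell(\rho)$. We shall see in Lemma 2 that $\ell(z\rho)=12+\ell(\rho)$. The defect is therefore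
$$6-2\ell(\rho)=\begin{cases}4 & \rho\in\{r_1,r_2\},\quad \ell(z\rho)=13,\\ 0 & \rho=w_I,\quad\ \ \ \ \ \ \,\ell(z\rho)=15.\end{cases}$$
Being short and having no excess pull $\rho$ in opposite directions. To make this a counterexample, we must show that no other conjugator and no other factorization does better.

**Theorem 1.** With $W$ as above, let $X$ be the $W$-class of $w=w_Jw_Kr_1$. Then $X$ is strongly real and:

1. the minimal length in $X$ is $13$;
2. every $w'\in X$ with $e(w')=0$ has $\ell(w')\ge 15$, and $15$ is attained;
3. every element of length $13$ in $X$ has excess $\ge 4$, and $e(w)=4$.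

In particular no element of minimal length in $X$ has excess $0$, so the guess is false.

The proof rests on two ideas. For arbitrary conjugators, we split length into the sign changes inside $\Phi_I$, which form a finite problem in $W_I$, and those outside, which cannot be fewer than the growth rate of $z^n$. For arbitrary factorizations, we let $W$ act on a tree, where the two factors must be flips of the axis of $w$. Both work in the following generality, which we fix through Section 8.

(∗) $R=J\cup K$ is finite, $I=J\cap K\ne J,K$; $W_J,W_K$ are finite with $w_J$ central in $W_J$ and $w_K$ central in $W_K$; and $m_{jk}=\infty$ for $j\in J\setminus I$, $k\in K\setminus I$.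

In Theorem 1, (∗) holds because the longest element in type $B_3$ is $-1$. Put
$$z=w_Jw_K,\qquad \nu=|\Phi_I^+|=\ell(w_I),\qquad n_0=\ell(w_J)+\ell(w_K)-2\nu .$$
For $j\in J$ we have $w_J\alpha_j=-\alpha_{j'}$ with $j'=w_Jjw_J=j$, so $w_J=-1$ on $\Phi_J$. Likewise $w_K=-1$ on $\Phi_K$. Hence $w_J$ and $w_K$ preserve $\Phi_I$ and act on it as $-1$, while $z$ acts on $\Phi_I$ as the identity and centralizes $W_I$.

## 4. Additive growth of the powers of $z$

**Lemma 2.** $\ell(z^n)=n\,n_0$ for $n\ge0$, and $\ell(zv)=n_0+\ell(v)$ for $v\in W_I$.

*Proof.* **Step 1: alternating products are reduced.** This step is the source of all lower bounds. Let $c_1,\dots,c_n\ne 1$ lie alternately in $W_J\cap W^I$ and $W_K\cap W^I$, and let $P_n=c_1\cdots c_n$, $P_0=1$. We claim that $\ell(P_n)=\sum\ell(c_i)$ and that, for $n\ge1$, $P_n\in W^J$ if $c_n\in W_K$, and $P_n\in W^K$ if $c_n\in W_J$.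

Induct on $n$, and say $c_n\in W_K$; the other case is symmetric. Then $P_{n-1}\in W^K$: by induction if $n\ge2$, trivially if $n=1$. By (F1), $\ell(P_{n-1}c)=\ell(P_{n-1})+\ell(c)$ for all $c\in W_K$. With $c=c_n$ this is the length formula. With $c=c_ni$, $i\in I$, it shows that $i$ is not a right descent of $P_n$, because $\ell(c_ni)=\ell(c_n)+1$. Next, $c_n\ne1$ has a right descent $k\in K$, and $k\notin I$ since $c_n\in W^I$. The same formula with $c=c_nk$ shows that $k$ is a right descent of $P_n$. If some $j\in J\setminus I$ were also a right descent, then $\langle j,k\rangle$ would be finite by (F2), contrary to $m_{jk}=\infty$. So no element of $J$ is a right descent, that is, $P_n\in W^J$.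

**Step 2: write $z$ as such a product.** Let $x_0=w_Jw_I$ and $y_0=w_Kw_I=w_Iw_K$, using that $w_K$ is central in $W_K$. By (F3), $\ell(x_0)=\ell(w_J)-\nu$ and $\ell(x_0i)=\ell(w_J)-\ell(w_Ii)=\ell(x_0)+1$ for $i\in I$. So $x_0\in W_J\cap W^I$, and similarly $y_0\in W_K\cap W^I$ with $\ell(y_0)=\ell(w_K)-\nu$. Neither is $1$, since $I\ne J,K$. Now $z=w_Jw_Iw_Iw_K=x_0y_0$, so $z^n=x_0y_0\cdots x_0y_0$ has length $n\,n_0$ by Step 1. Also $z=x_0y_0\in W^J$, so $\ell(zv)=\ell(z)+\ell(v)$ for $v\in W_I\subseteq W_J$ by (F1). $\square$

## 5. Sign changes inside and outside $\Phi_I$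

For $g\in W$ and $\alpha\in\Phi$ let $\varepsilon_g(\alpha)$ be the sign of the root $g\alpha$. If $\Psi=-\Psi\subseteq\Phi$ is stable under $v$, let $f_g(v;\Psi)$ be the number of pairs $\pm\alpha\subset\Psi$ with $\varepsilon_g(v\alpha)\ne\varepsilon_g(\alpha)$. Substituting $\beta=g\alpha$, the case $\Psi=\Phi$ counts the pairs $\pm\beta$ whose sign is changed by $gvg^{-1}$, so $f_g(v;\Phi)=\ell(gvg^{-1})$ by (F4).

These counts are subadditive: $f_g(vv';\Psi)\le f_g(v;\Psi)+f_g(v';\Psi)$. Indeed, if $\varepsilon_g(vv'\alpha)\neq\varepsilon_g(\alpha)$, then either $\varepsilon_g(vv'\alpha)\ne\varepsilon_g(v'\alpha)$ or $\varepsilon_g(v'\alpha)\ne\varepsilon_g(\alpha)$, and $\alpha\mapsto v'\alpha$ permutes the pairs in $\Psi$.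

For $v$ preserving $\Phi_I$ put
$$\mathrm{in}_g(v)=f_g(v;\Phi_I),\quad \mathrm{out}_g(v)=f_g(v;\Phi\setminus\Phi_I),\quad \ell(gvg^{-1})=\mathrm{in}_g(v)+\mathrm{out}_g(v).$$
Both parts are subadditive.

**The inner part is a finite computation.** The set $\{\alpha\in\Phi_I\mid g\alpha>0\}$ is a positive system of $\Phi_I$: it is cut out by the linear functional that sends $\alpha$ to the sum of the simple-root coefficients of $g\alpha$. By (F4) it equals $k\Phi_I^+$ for a unique $k=k_g\in W_I$. Put $\ell_g(v)=\ell(k^{-1}vk)$ for $v\in W_I$. Then
$$\mathrm{in}_g(v)=\mathrm{in}_g(zv)=\ell_g(v),\qquad \mathrm{in}_g(w_Jv)=\mathrm{in}_g(w_Kv)=\nu-\ell_g(v)\qquad(v\in W_I).\tag{1}$$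
For the first, put $\alpha=k\beta$ with $\beta\in\Phi_I^+$. The pair changes sign iff $k^{-1}vk\beta<0$, and there are $\ell(k^{-1}vk)$ such $\beta$. Since $z$ is the identity on $\Phi_I$, the count for $zv$ is the same. Since $w_J$ and $w_K$ are $-1$ on $\Phi_I$, the elements $w_Jv$ and $w_Kv$ change the sign of exactly those of the $\nu$ pairs that $v$ does not.

**Example.** In Theorem 1 take $g=r_2$. Then $k=r_2$ and $\ell_g(r_1)=\ell(r_2r_1r_2)=3$, matching $r_2wr_2=zw_I$, of length $15$. For $g=1$ we have $\ell_g(r_1)=1$ and length $13$.

**Lemma 3.** $\mathrm{out}_g(zv)\ge n_0$ for all $v\in W_I$ and $g\in W$.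

*Proof.* The purpose is to bound the outer part below for *every* conjugator; we take $n$th powers, so that $g$ contributes only a bounded error. Since $z$ and $v$ commute,
$$\ell\bigl(g(zv)^ng^{-1}\bigr)\ge\ell(z^n)-\ell(v^n)-2\ell(g)\ge n\,n_0-\nu-2\ell(g).$$
On the other hand, the inner part is at most $\nu$ and the outer part is subadditive, so
$$\ell\bigl(g(zv)^ng^{-1}\bigr)\le\nu+n\,\mathrm{out}_g(zv).$$
Divide by $n$ and let $n\to\infty$. $\square$

## 6. Factorizations seen on the Bass–Serre tree

**Lemma 4.** Let $\rho\in W_I$ with $\rho^2=1$, and $w=z\rho=w_J\cdot w_K\rho$. Let $w'$ be conjugate to $w$ and $w'=x'y'$ with $x'^2=y'^2=1$. Then there are $g\in W$ and $u\in W_I$ with $u^2=(u\rho)^2=1$ such that, with $a=w_Ju$ and $b=w_Ku\rho$ (so $ab=w$), we have $\{x',y'\}=\{gag^{-1},gbg^{-1}\}$ as unordered pairs and $w'\in\{gwg^{-1},gw^{-1}g^{-1}\}$.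

So, up to conjugation and order, the only factorizations are the ones from Section 3.

*Proof.* The conclusion is unchanged if $(x',y')$ is conjugated by an element of $W$, so we may assume $w'=w$. Write $x=x'$, $y=y'$.

**Step 1: the tree and the axis of $w$.** We need a space on which $w$ visibly translates. No relation involves both $J\setminus I$ and $K\setminus I$, so the presentation shows $W=W_J*_{W_I}W_K$, and $W_J\cap W_K=W_I$. Let $\mathcal T$ be the Bass–Serre tree (Serre, *Trees*, §I.4.1). Its vertices are the cosets $hW_J$, $hW_K$, its edges are the cosets $hW_I$, and $hW_I$ joins $hW_J$ to $hW_K$. The action of $W$ preserves the two types of vertices.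

Put $b_0=w_K\rho$. Then $b_0^2=1$ and $w=w_Jb_0$. Neither $w_J$ nor $b_0$ lies in $W_I$, because $\ell(w_J),\ell(w_K)>\ell(w_I)$. The vertices
$$p_{-1}=W_K,\quad p_0=W_J,\quad p_1=w_JW_K=wp_{-1},\quad p_2=wW_J=wp_0$$
form a path with successive edges $W_I$, $w_JW_I$, $wW_I$. Consecutive edges are distinct, since $w_J\notin W_I$ and $w_J^{-1}w=b_0\notin W_I$. The third edge is the $w$-translate of the first, so the $\langle w\rangle$-translates of $[p_{-1},p_1]$ fit together without backtracking into a line $A=(p_i)_{i\in\mathbb Z}$ with $wp_i=p_{i+2}$. A vertex at distance $d$ from $A$ is moved by $w$ through distance $2d+2$, so the vertices of $A$ are exactly those moved by $2$. Hence $A$ is the unique axis of $w$, and also of $w^{-1}$.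

**Step 2: $x$ and $y$ are flips of $A$.** This locates the fixed vertices of $x$ and $y$. As $xwx^{-1}=w^{-1}$, $x$ preserves $A$ and reverses it. It preserves types, so $xp_i=p_{2m-i}$ for some integer $m$. Since $y=xw$, we get $yp_i=p_{2m-2-i}$. So $x$ fixes $p_m$ and $y$ fixes $p_{m-1}$. Conjugating $(x,y)$ by $w^k$ fixes $w$ and replaces $m$ by $m+2k$, so we may assume $m\in\{0,-1\}$.

**Step 3: the case $m=0$.** Here the stabilizers decide everything. We have $x\in W_J$, $y\in W_K$ and $xy=w_Jw_K\rho$, so
$$u:=w_J^{-1}x=w_K\rho\,y^{-1}\in W_J\cap W_K=W_I .$$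
Thus $x=w_Ju$, and $u^2=x^2=1$ because $w_J$ is central in $W_J$ with square $1$. Also $y=u^{-1}w_K\rho=w_Ku\rho$, and $(u\rho)^2=y^2=1$. So $(x,y)=(a,b)$.

**Step 4: the case $m=-1$.** We reduce to Step 3 by a flip. We have $b_0wb_0=b_0w_J=w^{-1}$, so $b_0$ preserves and reverses $A$. It fixes $p_{-1}=W_K$, so $b_0p_{-2}=p_0$. From $w^{-1}=yx$ we get $w=b_0w^{-1}b_0=(b_0yb_0)(b_0xb_0)$, where $b_0yb_0$ fixes $b_0p_{-2}=p_0$ and $b_0xb_0$ fixes $p_{-1}$. Step 3 applied to this pair gives $b_0yb_0=a$ and $b_0xb_0=b$. So $(x,y)=(b_0bb_0,\,b_0ab_0)$, and $xy=b_0\,ba\,b_0=b_0w^{-1}b_0$, which is the second possibility for $w'$. $\square$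

## 7. Lengths 13 and 15: proof of Theorem 1

Here $\ell(w_J)=\ell(w_K)=9$, $\nu=3$, $n_0=12$ and $\rho=r_1$. The class is strongly real because $w=w_J\cdot(w_Kr_1)$ and both factors square to $1$.

**Step 1: the minimal length.** We bound the length of every conjugate. By (1) and Lemma 3, for every $g\in W$,
$$\ell(gwg^{-1})=\ell_g(r_1)+\mathrm{out}_g(w)\ge 12+\ell_g(r_1),\qquad \ell_g(r_1)\in\{1,3\},\tag{2}$$
since $k^{-1}r_1k$ is a reflection of $S_3$. As $\ell(w)=13$ by Lemma 2, the minimal length is $13$.

**Step 2: the defect of any factorization.** Let $w'\in X$ and $w'=x'y'$ with $x'^2=y'^2=1$. Take $g,u,a,b$ from Lemma 4. As $u^2=(ur_1)^2=1$, $u$ commutes with $r_1$. The centralizer of $r_1$ in $S_3$ is $\{1,r_1\}$, so $\{u,ur_1\}=\{1,r_1\}$. Also $\ell(w')=\ell(gwg^{-1})$, since an element and its inverse have equal length. Splitting lengths, and using $\mathrm{out}_g(a)+\mathrm{out}_g(b)\ge\mathrm{out}_g(ab)=\mathrm{out}_g(w)$ and (1),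
$$\begin{aligned}\ell(x')+\ell(y')-\ell(w')&=\ell(gag^{-1})+\ell(gbg^{-1})-\ell(gwg^{-1})\\&\ge \mathrm{in}_g(a)+\mathrm{in}_g(b)-\mathrm{in}_g(w)\\&=(3-\ell_g(u))+(3-\ell_g(ur_1))-\ell_g(r_1)=6-2\ell_g(r_1).\end{aligned}$$

**Step 3: conclusions.** We read off the remaining claims. If the defect is $0$, then $\ell_g(r_1)=3$, so $\ell(w')=\ell(gwg^{-1})\ge15$ by (2). If $\ell(w')=13$, then (2) forces $\ell_g(r_1)=1$ for every factorization of $w'$, so $e(w')\ge4$. For $w$ itself, $\ell(w_J)+\ell(w_Kr_1)-\ell(w)=9+8-13=4$, so $e(w)=4$. Finally, $r_2wr_2=z\,r_2r_1r_2=zw_I\in X$ has length $12+3=15$ by Lemma 2. It equals $w_J\cdot(w_Kw_I)$, where both factors square to $1$ and have lengths $9+6=15$, so its excess is $0$. $\blacksquare$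

## 8. Gluing along other finite groups

**Theorem 5.** Assume (∗), let $\rho\in I$, and let $X$ be the class of $w_Jw_K\rho$. Then $X$ contains an element of minimal length and excess $0$ iff some $r\in I$ that is $W_I$-conjugate to $\rho$ commutes with $w_I$. In particular the guess fails whenever $W_I$ is of type $A_{2n}$, $n\ge1$, e.g. for $J,K$ of type $B_{2n+1}$, or (simply laced, rank 6) $J,K$ of type $D_4$ and $I$ of type $A_2$.

*Proof.* **Step 1: the minimal length is $n_0+1$.** As in (2), $\ell(gw_Jw_K\rho g^{-1})\ge n_0+\ell_g(\rho)\ge n_0+1$. By Lemma 2, $\ell(z\rho)=n_0+1$.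

**Step 2: necessity.** We extract $r$ from an optimal factorization. Let $w'=x'y'\in X$ have length $n_0+1=\ell(x')+\ell(y')$, with $x'^2=y'^2=1$. Take $g,u,a,b$ from Lemma 4, and $k=k_g$. By Step 1, $\ell_g(\rho)=1$. The inequalities $\mathrm{in}_g(a)+\mathrm{in}_g(b)\ge\mathrm{in}_g(w)$ and $\mathrm{out}_g(a)+\mathrm{out}_g(b)\ge\mathrm{out}_g(w)$ add up to an equality, so both are equalities. By (1) the first reads
$$(\nu-\ell_g(u))+(\nu-\ell_g(u\rho))=1 .$$
Both summands are nonnegative integers, so one is $0$: either $u$ or $u\rho$ equals $kw_Ik^{-1}$. Since $u^2=\rho^2=(u\rho)^2=1$, both $u$ and $u\rho$ commute with $\rho$. Hence $r=k^{-1}\rho k$ commutes with $w_I$. It has length $\ell_g(\rho)=1$, so $r\in I$.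

**Step 3: sufficiency.** Given $r$, we exhibit the element. As $z$ centralizes $W_I$, $zr\in X$. As $w_K$ commutes with $w_I$, $zr=(w_Jw_I)(w_Kw_Ir)$. Both factors square to $1$, because $w_J,w_K$ are central in $W_J,W_K$ and $w_I$ commutes with $r$. Their lengths add up to $(\ell(w_J)-\nu)+(\ell(w_K)-\nu+1)=n_0+1$, which is the minimal length, so $\ell(zr)=n_0+1$ and $e(zr)=0$.

**Step 4: type $A_{2n}$.** There, conjugation by $w_I$ sends the $i$th generator to the $(2n+1-i)$th, which has no fixed point. So no $r\in I$ commutes with $w_I$. In types $B_{2n+1}$ and $D_4$ the longest element is $-1$, hence central, so (∗) holds in the examples. $\square$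

**Corollary 6.** In $W^k$ ($W$ as in Theorem 1), the class $X^k$ has minimal length $13k$, all its elements of excess $0$ have length $\ge15k$, and all its elements of minimal length have excess $\ge4k$.

*Proof.* In a direct product, lengths, squares and factorizations are taken coordinate by coordinate, so length and excess are additive. An element of excess $0$ has all coordinates of excess $0$, and an element of minimal length has all coordinates of minimal length. Apply Theorem 1 to each coordinate. $\square$

## 9. Lines and walls in the Davis complex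

We turn to general classes of infinite order. The tree is replaced by a space that exists for every Coxeter group, and $W_I$ by the group generated by the reflections fixing an axis.

Let $R$ be finite and $\Sigma$ the Davis complex (M. Davis, *The Geometry and Topology of Coxeter Groups*). Its cells correspond to the cosets $gW_T$ with $W_T$ finite. The cell of $W_T$ is a Coxeter polytope, the convex hull of a generic $W_T$-orbit in the Euclidean space spanned by $\Phi_T$. BH stands for Bridson–Haefliger, *Metric Spaces of Non-Positive Curvature*. We use the following standard facts.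

* (D1) $\Sigma$ is complete CAT(0) (Moussong), and $W$ acts properly and cocompactly by isometries.
* (D2) Each reflection $t$ has a wall $M_t=\mathrm{Fix}(t)$. The set $\Sigma\setminus M_t$ has exactly two components, the open half-spaces, and $t$ interchanges them. The walls form a locally finite family, and $t\mapsto M_t$ is injective.
* (D3) $W$ is simply transitive on the chambers, which are the components of the complement of all walls. The length $\ell(v)$ is the number $d(C_0,vC_0)$ of walls separating $C_0$ and $vC_0$. The sides of the wall of a root $\beta$ correspond to $\pm\beta$, and $hC_0$ lies on the side of $\beta$ iff $h^{-1}\beta>0$.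
* (D4) The stabilizer of a point $a$ is a finite parabolic subgroup (a conjugate of some $W_S$) generated by the reflections fixing $a$. It is simply transitive on the chambers *at* $a$, meaning those whose closure contains $a$.

If a chamber $C$ is at $a$ and $a\notin M_t$, then $C$ and $a$ lie on the same side of $M_t$, because half-spaces are open and $C$ is connected and misses $M_t$.

**Example.** For $R=\{s,t\}$ with $m_{st}=\infty$, $\Sigma$ is a line subdivided into edges, and the walls are the midpoints of the edges. For $\langle s,t\rangle\times\langle r\rangle$, $\Sigma$ is a strip, the product of this line with an interval. The wall of $r$ is the central line, and the walls of the conjugates of $s$ and $t$ cross it.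

**Lemma 7.** A geodesic line $A$ is contained in $M_t$, or disjoint from it, or meets it in exactly one point, where it passes from one open half-space to the other.

*Proof.* **Step 1: near a point of $M_t$, the space is a product with $t$ acting on a line factor.** This makes the local picture linear. Let $o\in A\cap M_t$ lie in the relative interior of the cell $F$. After translation, $F$ is the cell of $W_T$. As $t$ fixes $o$, $tF=F$, so $tW_T=W_T$ and $t\in W_T$, with a root $\beta\in\Phi_T$. The cells containing $o$ are the cells $G\supseteq F$. Each is the cell of some $W_{T'}$ with $T'\supseteq T$, and $t$ acts on it as the orthogonal reflection in $\beta$. The direction $\beta$ is parallel to $F$, since $F$ lies in a translate of the span of $\Phi_T$. As $o$ is interior to $F$, the tangent cone of $G$ at $o$ contains the line $\mathbb R\beta$. So it splits orthogonally as $\mathbb R\beta\times G'$, with $t$ acting as $-1$ on $\mathbb R\beta$ and trivially on $G'$. These splittings agree on common faces containing $F$. Hence a small ball about $o$ is isometric to a ball in $\mathbb R\times Y$, where $Y$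 is a Euclidean cone (BH I.7.16). There $t$ acts as $-1$ on the $\mathbb R$-coordinate $f$ and $M_t=\{f=0\}$. Inside the ball, $\{f>0\}$ is connected: contract the $Y$-coordinate to the cone point. The same holds for $\{f<0\}$. Since $t$ interchanges these two sets and also the two half-spaces, they lie in different half-spaces.

**Step 2: local to global.** A geodesic in a product projects to affinely parametrized geodesics of the factors, so $f$ is affine along $A$ near $o$. As $f(o)=0$, near $o$ either $A\subset M_t$, or $A$ meets $M_t$ only in $o$ and crosses there from one half-space to the other. Let $U$ be the set of points near which $A\subset M_t$. It is open in $A$. It is closed, because a limit of points of $U$ lies in the closed set $M_t$ and is not isolated in $A\cap M_t$, so the first alternative holds there. Hence $U=A$ or $U=\emptyset$. If $U=\emptyset$, there cannot be two intersection points: $M_t$ is the fixed set of an isometry of a CAT(0) space, hence convex, and the segment between the points would lie in $M_t$. $\square$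

## 10. Frames, sectors and the length of an infinite-order class

**Definition.** Let $w$ have infinite order. A *frame* for $w$ is a triple $(x,y,A)$ with $w=xy$, $x^2=y^2=1$, and $A$ an axis of $w$ in $\Sigma$ invariant under $x$ and $y$.

**Every factorization admits a frame.** Let $w=xy$ have infinite order, $x^2=y^2=1$. By (D1) and BH II.6.10, $w$ is hyperbolic, because a fixed point would have an infinite stabilizer. By BH II.6.8, $\mathrm{Min}(w)=Y\times\mathbb R$ with $Y$ complete CAT(0), the axes being the lines $\{\eta\}\times\mathbb R$, and $w=(\mathrm{id},\text{translation by }L>0)$. Since $xwx^{-1}=w^{-1}$, $x$ preserves $\mathrm{Min}(w)$ and permutes the axes. It also permutes the slices $Y\times\{c\}$, since the slice through a point consists of the nearest points to it on the various axes. So $x=(x_Y,x_{\mathbb R})$. From $xw=w^{-1}x$ we get $x_{\mathbb R}(c+L)=x_{\mathbb R}(c)-L$, so $x_{\mathbb R}$ reverses orientation. As $x_Y^2=1$, $x_Y$ fixes some $\eta\in Y$ (BH II.2.8), and $y=xw$ has $y_Y=x_Y$. So $A=\{\eta\}\times\mathbb R$ is invariant under $x$ and $y$.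

**In any frame, $x$ and $y$ act on $A$ as point reflections.** Identify $A$ with $\mathbb R$ so that $w$ is $c\mapsto c+L$. As $xwx^{-1}=w^{-1}$, $x$ acts as $c\mapsto2p-c$ for some $p$. Then $y=xw$ acts as $c\mapsto 2q-c$ with $q=p-L/2$.

**Walls along a frame.** Fix a frame. Let $T_A=\{t\mid A\subset M_t\}$ and $P=\langle T_A\rangle$. A *crossing wall* is any other wall meeting $A$. By Lemma 7 it meets $A$ in one point, and by local finiteness these points form a locally finite set. If $a\in A$ is off the crossing walls, the walls through $a$ are exactly the $M_t$ with $t\in T_A$. So $P=\mathrm{Stab}(a)$ by (D4), $P$ is a finite parabolic subgroup, and its reflections are exactly $T_A$. Clearly $P$ fixes $A$ pointwise.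

**Sectors.** A *sector* is a class of chambers not separated by any $M_t$, $t\in T_A$. Let $\Phi_P$ be the root system of $P$. By (D3) the sector of $hC_0$ is determined by the positive system $\{\beta\in\Phi_P\mid h^{-1}\beta>0\}$. Two different chambers at $a$ (off the crossing walls) are separated by some wall, and such a wall contains $a$, hence belongs to $T_A$. So the $|P|$ chambers at $a$ lie in different sectors and give $|P|$ different positive systems, which is all of them. Hence sectors correspond to the positive systems of $\Phi_P$, $P$ is simply transitive on sectors, and each sector contains exactly one chamber at $a$. Let $d(D,D')$ be the number of $M_t$, $t\in T_A$, separating the sectors $D,D'$. A fixed sector $D_0$ makes $P$ a Coxeter system with length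
$$\ell_P(v)=d(D_0,vD_0).\tag{3}$$

An element $\sigma\in\mathrm{Stab}_W(A)$ satisfies $\sigma T_A\sigma^{-1}=T_A$. So it normalizes $P$, permutes the crossing walls, and permutes the sectors preserving $d$. For a chamber $C$, write $d(C,\sigma C)=\mathrm{in}(C,\sigma)+\mathrm{out}(C,\sigma)$, counting the separating walls in $T_A$ and not in $T_A$. Then $\mathrm{in}(C,\sigma)=d(D,\sigma D)$ with $D$ the sector of $C$. Both parts are subadditive in $\sigma$: a wall separating $C$ from $\sigma\sigma'C$ separates $C$ from $\sigma C$ or $\sigma C$ from $\sigma\sigma'C$, and the latter walls are the $\sigma$-images of those separating $C$ from $\sigma'C$.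

Let $n(A)$ be the number of $\langle w\rangle$-orbits of crossing walls. It is finite, the action on crossing walls is free, and an open interval of $A$ of length $L$ with endpoints off the crossing walls is met by exactly one wall of each orbit. Let $m(A)=\min_Dd(D,wD)$.

**Example.** In $\langle s,t\rangle\times\langle r\rangle$ with $m_{st}=\infty$, let $w=st\,r$, $x=s$, $y=tr$. The axis $A$ is the central line of the strip, $T_A=\{r\}$, and $P=\{1,r\}$. There are two sectors, exchanged by $w$, so $m(A)=1$; and $n(A)=2$. The minimal length in the class is $3=n(A)+m(A)$. For each sector $D$, $d(D,xD)=0$ and $d(D,yD)=1$.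

**Lemma 8.** For a frame $(x,y,A)$ of $w$:

(a) $\mathrm{out}(C,w^j)\ge j\,n(A)$ for all chambers $C$ and $j\ge1$.

(b) If $C$ is a chamber at $a\in A$, $a$ off the crossing walls, and $\sigma\in\mathrm{Stab}_W(A)$, then $\mathrm{out}(C,\sigma)$ is the number of crossing walls meeting $A$ between $a$ and $\sigma a$.

(c) The minimal length in the class of $w$ is $n(A)+m(A)$.

*Proof.* (b) A wall not in $T_A$ contains neither $a$ nor $\sigma a$. So $C$ and $a$ lie on the same side of it, and so do $\sigma C$ and $\sigma a$. It therefore separates $C$ from $\sigma C$ iff it separates $a$ from $\sigma a$. By Lemma 7 this happens iff it is a crossing wall meeting $A$ between them.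

(a) First let $j=1$. We show that each orbit of crossing walls contributes. Let $H$ be a crossing wall, and call *forward* the side of $w^kH$ containing the forward end of $A$; then $w$ takes the forward side of $w^{k-1}H$ to that of $w^kH$. Fix $o\in A$ and a chamber $C'$ at $o$. Only finitely many walls contain $o$ or separate $C$ from $C'$, so for all but finitely many $k$, $C$ and $o$ lie on the same side of $w^kH$. Hence $C$ is on the forward side of $w^kH$ for $k\ll0$ and not for $k\gg0$. Now $wC$ is on the forward side of $w^kH$ iff $C$ is on the forward side of $w^{k-1}H$. So $w^kH$ separates $C$ and $wC$ exactly when the answer to "is $C$ on the forward side?" changes between $k-1$ and $k$. The number of changes is odd, hence at least $1$. Summing over orbits gives $\mathrm{out}(C,w)\ge n(A)$. For general $j$, apply the same argument to $w^j$: as $\langle w\rangle$ acts freely on crossing walls, there are $j\,n(A)$ orbits of $\langle w^j\rangle$.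

(c) For $C=cC_0$ in the sector $D$,
$$\ell(c^{-1}wc)=d(C,wC)=d(D,wD)+\mathrm{out}(C,w)\ge m(A)+n(A)$$
by (a). For equality take $D$ with $d(D,wD)=m(A)$, $a\in A$ off the crossing walls and $C$ the chamber at $a$ in $D$; by (b), $\mathrm{out}(C,w)=n(A)$. $\square$

## 11. A criterion for classes of infinite order

**Theorem 9.** Let $X$ be a strongly real class of infinite-order elements, $R$ finite. Then $X$ contains an element of minimal length and excess $0$ iff there are $w\in X$, a frame $(x,y,A)$ for $w$ and a sector $D$ with
$$d(D,wD)=m(A)=d(D,xD)+d(D,yD).\tag{4}$$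

*Proof.* **Sufficiency.** We choose a chamber for which the walls outside $T_A$ cause no waste. Take $a\in A$ strictly between $p$ and $q$, off the crossing walls, and let $C=cC_0$ be the chamber at $a$ in $D$. Since $xa=2p-a$ and $ya=2q-a$, the point $a$ lies between $xa$ and $ya$, which are at distance $2(p-q)=L$. By Lemma 8(b), $\mathrm{out}(C,x)+\mathrm{out}(C,y)$ is the number of crossing walls meeting $A$ between $xa$ and $ya$, namely $n(A)=\mathrm{out}(C,w)$. With (4),
$$\ell(c^{-1}xc)+\ell(c^{-1}yc)=n(A)+m(A)=\ell(c^{-1}wc),$$
which is the minimal length by Lemma 8(c). So $c^{-1}wc\in X$ is as wanted.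

**Necessity.** We read (4) off from an optimal factorization. Let $w\in X$ have minimal length, $w=xy$, $x^2=y^2=1$, $\ell(w)=\ell(x)+\ell(y)$. Take a frame $(x,y,A)$ and let $D$ be the sector of $C_0$. The subadditivity inequalities for $\mathrm{in}(C_0,\cdot)$ and $\mathrm{out}(C_0,\cdot)$ add up to an equality, so both are equalities; in particular $d(D,wD)=d(D,xD)+d(D,yD)$. Also $\mathrm{in}(C_0,w)\ge m(A)$, $\mathrm{out}(C_0,w)\ge n(A)$, and their sum is $\ell(w)=n(A)+m(A)$ by Lemma 8(c). So $d(D,wD)=\mathrm{in}(C_0,w)=m(A)$. $\square$

Condition (4) concerns only the permutations of the finite set of sectors induced by $x$ and $y$.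

## 12. Straight elements, even Coxeter groups, and rank at most 3

**Corollary 10.** Let $X$ be a strongly real class of $W$. Then $X$ contains an element of minimal length and excess $0$ in each of these cases:

(a) $X$ contains a straight element of infinite order ($\ell(w^n)=n\ell(w)$ for all $n\ge1$);

(b) $X$ has infinite order and some $w\in X$ has a frame in which $x$ and $y$ act on the set of sectors as elements of $P$ ($R$ finite);

(c) no $m_{rs}$ is odd for $r\ne s$ (e.g. $W$ right-angled);

(d) $|R|\le3$.

By Theorem 1, the bound in (d) is sharp.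

For (a), recall that $z$ in Lemma 2 is straight: $\ell(z^n)=n\,n_0=n\,\ell(z)$. The element $w=zr_1$ of Theorem 1 is not: $w^2=z^2$ has length $24<26$.

*Proof.* **Reduction to finite $R$ in (a) and (c).** The Davis complex needs $R$ finite. A straight $w$ has minimal length in its class: if $w'=hwh^{-1}$, then $n\ell(w')\ge\ell(w'^n)\ge n\ell(w)-2\ell(h)$ for all $n$, so $\ell(w')\ge\ell(w)$. Now pick $w\in X$ of minimal length, in case (a) straight of infinite order; write $w=xy$ with $x^2=y^2=1$, and choose a finite $S\subseteq R$ with $x,y\in W_S$. The $W_S$-class of $w$ is a strongly real class of $W_S$ contained in $X$, and lengths in $W_S$ and $W$ agree. Since $w$ has minimal length in both classes, an element of minimal length in the smaller class has minimal length in $X$. Excess $0$ in $W_S$ implies excess $0$ in $W$. The hypotheses pass to $W_S$. Classes of finite order are covered by (K3), so from now on the elements of $X$ have infinite order.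

**Case (a).** We show $m(A)=0$, and then adjust the factorization by elements of $P$. Let $w$ be straight with frame $(x,y,A)$. For $C=cC_0$ at a point $a\in A$ off the crossing walls, Lemma 8(b) gives $\ell(c^{-1}w^nc)\le n\,n(A)+|T_A|$. Hence
$$\ell(w)=\tfrac1n\ell(w^n)\le n(A)+\tfrac1n\bigl(|T_A|+2\ell(c)\bigr),$$
and $\ell(w)\le n(A)$ on letting $n\to\infty$. By Lemma 8(c), $n(A)+m(A)\le\ell(w)$, so $m(A)=0$, and $wD=D$ for some sector $D$.

Let $xD=vD$ with $v\in P$, and put $x'=v^{-1}x$, $y'=x'^{-1}w=x^{-1}vx\,y$. As $x$ normalizes $P$, $y'\in Py$. Then $x'D=D$, and so $y'D=x'^{-1}wD=D$. Since $x$ and $y$ normalize $P$ and $x^2=y^2=1$, both $x'^2$ and $y'^2$ lie in $P$. They fix $D$, so they equal $1$ by simple transitivity. As $P$ fixes $A$ pointwise, $(x',y',A)$ is a frame for $w=x'y'$, and (4) holds with all terms $0$. Apply Theorem 9.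

**Case (b).** Now the finite theorem can be used, because $x$ and $y$ act on sectors through $P$. Let $x,y$ act on sectors as $v_x,v_y\in P$. As $x^2=y^2=1$ and $P$ acts simply transitively, $v_x^2=v_y^2=1$, and $w$ acts as $v_w=v_xv_y$. Fix $D_0$ and use the length (3) on $P$. By (K2) for the finite Coxeter group $P$, there are $k,\alpha,\beta\in P$ with $\alpha^2=\beta^2=1$, $kv_wk^{-1}=\alpha\beta$, and $\ell_P(\alpha)+\ell_P(\beta)=\ell_P(\alpha\beta)$ minimal in the $P$-class of $v_w$. Put
$$D=k^{-1}D_0,\qquad x'=(k^{-1}\alpha k)\,v_x^{-1}x\in Px,\qquad y'=x'^{-1}w\in Py,$$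
the last because $x$ normalizes $P$. They act on sectors as $k^{-1}\alpha k$ and $k^{-1}\alpha^{-1}k\,v_w=k^{-1}\beta k$. So $x'^2,y'^2\in P$ act trivially on sectors, hence equal $1$, and $(x',y',A)$ is a frame for $w=x'y'$.

If $\sigma$ acts on sectors as $v\in P$, then $d(D,\sigma D)=d(k^{-1}D_0,vk^{-1}D_0)=\ell_P(kvk^{-1})$. So
$$d(D,x'D)+d(D,y'D)=\ell_P(\alpha)+\ell_P(\beta)=\ell_P(\alpha\beta)=d(D,wD).$$
This equals $m(A)$, because every sector is $h^{-1}D_0$ with $h\in P$, so $m(A)$ is the minimum of $\ell_P$ over the $P$-class of $v_w$. Apply Theorem 9.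

**Case (c).** We verify the hypothesis of (b) for any frame. After conjugation $P=W_I$ for some $I\subseteq R$. Let $D_0$ be the sector of $C_0$, so $d(D_0,uD_0)=\ell(u)$ for $u\in W_I$. Let $xD_0=vD_0$ with $v\in W_I$, and $\hat x=v^{-1}x$. Then $\hat x$ fixes $D_0$ and normalizes $W_I$. For $i\in I$,
$$\ell(\hat xi\hat x^{-1})=d(D_0,\hat xi\hat x^{-1}D_0)=d(\hat x^{-1}D_0,i\hat x^{-1}D_0)=d(D_0,iD_0)=1,$$
so $\hat xi\hat x^{-1}\in I$. Since every $m_{rs}$ with $r\ne s$ is even or $\infty$, for each $r\in R$ there is a homomorphism $W\to\mathbb Z/2$ sending $r$ to $1$ and $R\setminus\{r\}$ to $0$. Hence distinct elements of $R$ are not conjugate, so $\hat xi\hat x^{-1}=i$, and $\hat x$ centralizes $W_I$. For $u\in W_I$,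
$$x\,uD_0=v\hat xuD_0=vu\hat xD_0=vuD_0 .$$
So $x$ acts on sectors as $v\in P$; likewise $y$. Apply (b).

**Case (d).** We show that $P$ has at most two elements. As the elements of $X$ have infinite order, $W$ is infinite. Take a frame, and let $P=gW_Ig^{-1}$. As $P$ is finite, $I\ne R$. We claim $|I|\le|R|-2\le1$. Suppose instead that $|I|=|R|-1$. We use that a root $\gamma$ in the span of $\{\alpha_i\mid i\in I\}$ lies in $\Phi_I$ when $W_I$ is finite. To see this, assume $\gamma>0$ and $\gamma\notin\Phi_I$. Each $i\in I$ permutes the positive roots other than $\alpha_i$, so $W_I$ permutes $\Phi^+\setminus\Phi_I$, and $\sum_{u\in W_I}u\gamma$ is a sum of positive roots, hence nonzero. But it is a $W_I$-fixed vector in that span, so it is orthogonal to all $\alpha_i$ with $i\in I$. The form is positive definite on the span because $W_I$ is finite, so the vector is $0$, a contradiction.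

For each $a\in A$, $\mathrm{Stab}(a)=hW_Sh^{-1}\supseteq P$, with $S\ne R$ as the stabilizer is finite. The roots of $P$ and of $\mathrm{Stab}(a)$ span spaces of dimensions $|I|$ and $|S|$, the first contained in the second, and $|S|\le|R|-1=|I|\le|S|$, so the spans coincide. By the fact just proved, applied after conjugating by $g^{-1}$, all reflections in $\mathrm{Stab}(a)$ lie in $P$, so $\mathrm{Stab}(a)=P$. The reflections of $P$ are exactly $T_A$, so no wall crosses $A$ at $a$. As $a$ was arbitrary, there are no crossing walls. By Lemma 8(b), $d(C,w^nC)\le|T_A|$ for all $n$, when $C$ is a chamber at a point of $A$. As $R$ is finite, only finitely many chambers $w^nC$ occur, contradicting the infinite order of $w$. This proves the claim.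

So $|P|\le2$ and there are at most two sectors. Every permutation of them is induced by $P$, so $x$ and $y$ act on sectors as elements of $P$. Apply (b).

**Sharpness.** The group of Theorem 1 has $|R|=4$ and a strongly real class in which no element of minimal length has excess $0$. $\blacksquare$
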